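\title{Infinitely many excluded minors for matroids from gain graphs over infinite groups}

\begin{abstract}
Let $\Gamma$ be a group that is partitioned by a normal subgroup $\Gamma_1$ and a conjugation-invariant family $\mathcal A$ of malnormal subgroups. Every $\Gamma$-gain graph then carries a matroid, an elementary lift of the frame matroid of the underlying $(\Gamma/\Gamma_1)$-gain graph, in which a cycle is a circuit exactly when it is balanced. We prove that if $\Gamma_1$ or some member of $\mathcal A$ is infinite, then for every $n\ge 5$ there is a matroid of rank $n$ that lies outside the class of these matroids while all of its proper minors lie inside. In particular, if $\Gamma$ is infinite and $\Gamma/\Gamma_1$ is isomorphic to a member of $\mathcal A$, then the class has infinitely many excluded minors. For finite $\Gamma$ there are only finitely many excluded minors of each rank.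
\end{abstract}

\section{Introduction}\label{sec:intro}

A gain graph is a graph whose oriented edges carry elements of a group, and a cycle is balanced if the product of these elements around it is the identity. Two matroids on the edge set have the property that a cycle is a circuit exactly when it is balanced: the frame matroid and the lift matroid. Both are special cases of one construction, whose input is a group $\Gamma$, a normal subgroup $\Gamma_1$, and a family $\mathcal A$ of subgroups that cover the rest of $\Gamma$. For suitable input the resulting class of matroids is closed under minors, so it is determined by its excluded minors, and one asks whether the list of excluded minors is finite. We show that it is infinite when $\Gamma$ is. This section defines the class, poses the problem and states the answer.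

\subsection{Matroids and excluded minors}

All graphs are finite, with loops and parallel edges allowed, and all matroids are finite. We describe a matroid $M$ with ground set $E(M)$ by its rank function $r_M$. A set $X$ is independent if $r_M(X)=|X|$, and a circuit is a minimal set that is not independent. The restriction $M|X$ and the deletion $M\backslash e=M|(E(M)\setminus e)$ keep the rank function, and the contraction $M/e$ has rank function
\[
r_{M/e}(Z)=r_M(Z\cup e)-r_M(e)\qquad(Z\subseteq E(M)\setminus e).
\]
A \emph{minor} is obtained by a sequence of deletions and contractions; it is \emph{proper} if the sequence is not empty. An \emph{$M$-loop} is an element of rank $0$, two elements are \emph{$M$-parallel} if they form a circuit, and $M$ is \emph{simple} if it has no circuit of size at most $2$. The unqualified words \emph{loop} and \emph{link} always refer to edges of a graph: a loop has one end, a link has two distinct ends.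

Classes of matroids are closed under isomorphism. An \emph{excluded minor} for a class $\mathcal U$ is a matroid that is not in $\mathcal U$ but all of whose proper minors are in $\mathcal U$. If $\mathcal U$ is minor-closed, then a matroid lies in $\mathcal U$ if and only if none of its minors is an excluded minor, because a smallest minor outside $\mathcal U$ is an excluded minor. We use the term for arbitrary classes as well.

\subsection{Gain graphs and frame matroids}

For a set $X$ of edges of a graph $G$, let $G[X]$ be the subgraph with edge set $X$ and the vertices incident with $X$; we identify $X$ with $G[X]$ when convenient. A \emph{cycle} is a connected subgraph in which every vertex has degree $2$, where a loop contributes $2$ to the degree. So a loop is a cycle of length $1$, and two parallel links form a cycle of length $2$, a \emph{digon}. A \emph{theta} is the union of three internally disjoint paths between two distinct vertices, a \emph{tight handcuff} is the union of two cycles that share exactly one vertex, and a \emph{loose handcuff} is the union of two vertex-disjoint cycles and a path that joins them and meets them only in its ends. Thetas and handcuffs are connected, have minimum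 degree at least $2$, and have one more edge than vertices.

A \emph{biased graph} is a pair $(G,\mathcal B)$, where $\mathcal B$ is a set of cycles of $G$, called \emph{balanced}, such that no theta contains exactly two cycles of $\mathcal B$. A subgraph is balanced if all of its cycles are. The \emph{frame matroid} $F(G,\mathcal B)$ is the matroid on $E(G)$ with rank function
\begin{equation}\label{eq:frame}
r(X)=|V(G[X])|-b(X),
\end{equation}
where $b(X)$ is the number of balanced components of $G[X]$; see \cite[Theorem~2.1]{Zaslavsky}. Thus a component $K$ of $G[X]$ contributes $|V(K)|-1$ to the rank if it is balanced and $|V(K)|$ if it is not. The circuits are the balanced cycles and the thetas, tight handcuffs and loose handcuffs that contain no balanced cycle. If all cycles are balanced, the frame matroid is the cycle matroid $M(G)$.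

Let $\Delta$ be a group with identity $\varepsilon$. A \emph{$\Delta$-gain graph} is a pair $(G,\psi)$, where $\psi$ assigns a \emph{gain} $\psi(e,u,v)\in\Delta$ to each edge $e$ oriented from $u$ to $v$, and reversing the orientation inverts the gain. The gain of a walk is the ordered product of the gains along it. A cycle is \emph{balanced} if the gain of a closed traversal of it is $\varepsilon$; another starting point or direction replaces the gain by a conjugate of it or of its inverse, so the choice does not matter. The balanced cycles make $G$ a biased graph: if the three paths of a theta have gains $g_1,g_2,g_3$ from one end to the other, then the cycle formed by paths $i$ and $j$ is balanced if and only if $g_i=g_j$, so two balanced cycles force the third. We write $F(G,\psi)$ for the frame matroid. \emph{Switching} by a function $\eta\colon V(G)\to\Delta$ replaces $\psi(e,u,v)$ by $\eta(u)^{-1}\psi(e,u,v)\eta(v)$. We say that $\eta$ switches a set $X$ of edges \emph{into} a subgroup $A$ if all new gains on $X$ lie in $A$.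

\subsection{Elementary lifts}

A set $\mathcal C$ of circuits of a matroid $N$ is a \emph{linear class} if, whenever $C_1,C_2\in\mathcal C$ are distinct and $r_N(C_1\cup C_2)=|C_1\cup C_2|-2$, every circuit of $N$ contained in $C_1\cup C_2$ is in $\mathcal C$. Given a linear class, put $\ell_{\mathcal C}(X)=0$ if every circuit of $N$ contained in $X$ lies in $\mathcal C$, and $\ell_{\mathcal C}(X)=1$ otherwise. By Brylawski's theorem on elementary lifts, $r_N+\ell_{\mathcal C}$ is the rank function of a matroid $M$, the \emph{elementary lift} of $N$ determined by $\mathcal C$. The function $\ell_{\mathcal C}$ is monotone, and for a circuit $C$ of $N$,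
\begin{equation}\label{eq:lift}
r_M(C)=|C|-1\ \text{ if }C\in\mathcal C,\qquad r_M(C)=|C|\ \text{ if }C\notin\mathcal C.
\end{equation}
So the circuits in $\mathcal C$ survive in $M$ and the others become independent, at the cost of one unit of rank in total.

\subsection{The class $\mathcal M(\Gamma,\Gamma_1,\mathcal A)$}

Throughout, $\Gamma$ is a group with identity $\varepsilon$, $\Gamma_1$ is a normal subgroup of $\Gamma$, and $\mathcal A$ is a possibly empty collection of nontrivial subgroups of $\Gamma$ with the following properties.
\begin{itemize}
\item[(P1)] Every non-identity element of $\Gamma$ lies in exactly one group of $\{\Gamma_1\}\cup\mathcal A$.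
\item[(P2)] Each $A\in\mathcal A$ is \emph{malnormal}: if $\gamma^{-1}A\gamma\cap A\ne\{\varepsilon\}$, then $\gamma\in A$.
\item[(P3)] Every conjugate of a member of $\mathcal A$ is in $\mathcal A$.
\end{itemize}
We call such $(\Gamma,\Gamma_1,\mathcal A)$ a \emph{triple}. By (P1), a member of $\mathcal A$ meets $\Gamma_1$ and every other member of $\mathcal A$ in $\{\varepsilon\}$. By (P2), if $\gamma^{-1}A\gamma=A$ for some $A\in\mathcal A$, then $\gamma\in A$, since $A$ is nontrivial.

Let $(G,\psi)$ be a $\Gamma$-gain graph. Composing $\psi$ with $\Gamma\to\Gamma/\Gamma_1$ gives a $(\Gamma/\Gamma_1)$-gain graph $(G,\psi/\Gamma_1)$; its balanced cycles are the cycles with gain in $\Gamma_1$, and we call them \emph{balanced modulo $\Gamma_1$}. Let $N=N(G,\psi)$ be the frame matroid $F(G,\psi/\Gamma_1)$, and let $\mathcal C=\mathcal C(G,\psi)$ be the set of circuits of $N$ that can be switched into a single group of $\mathcal A\cup\{\{\varepsilon\}\}$. It is known that $\mathcal C$ is a linear class. Let $M(G,\psi)=M(\Gamma,\Gamma_1,\mathcal A,G,\psi)$ be the elementary lift of $N$ determined by $\mathcal C$, with rank function $r_N+\ell$, where $\ell=\ell_{\mathcal C}$. Finally, let $\mathcal M=\mathcal M(\Gamma,\Gamma_1,\mathcal A)$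 be the class of matroids isomorphic to $M(G,\psi)$ for some $\Gamma$-gain graph $(G,\psi)$; such a gain graph is a \emph{representation} of the matroid. The rank of a set $X$ depends only on $G[X]$ and its gains, so
\begin{equation}\label{eq:deletion}
M(G,\psi)\backslash e=M(G\backslash e,\psi|_{G\backslash e}).
\end{equation}

The matroid $N$ sees the gains only modulo $\Gamma_1$, and the lift restores what was lost: a cycle of $G$ is a circuit of $M(G,\psi)$ if and only if it is balanced. Indeed, a cycle that is not balanced modulo $\Gamma_1$ is independent in $N$ and hence in $M(G,\psi)$, and for the other cycles the claim is Lemma~\ref{lem:circuits}(d) together with \eqref{eq:lift}.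

\begin{example}\label{ex:triples}
(a) Let $\Gamma_1=\Gamma$ and $\mathcal A=\emptyset$. Then $N=M(G)$, and $\mathcal C$ consists of the cycles that can be switched into $\{\varepsilon\}$, which are the balanced cycles. This lift of $M(G)$ is the lift matroid of $(G,\psi)$.

(b) Let $\Gamma\ne\{\varepsilon\}$, $\Gamma_1=\{\varepsilon\}$ and $\mathcal A=\{\Gamma\}$. Every circuit of $N$ is in $\mathcal C$, so $M(G,\psi)=N=F(G,\psi)$. Here $\Gamma/\Gamma_1\cong\Gamma\in\mathcal A$.

(c) Let $K$ be a field with at least three elements, $\Gamma$ the group of maps $x\mapsto ax+b$ with $a\ne0$, $\Gamma_1$ the group of translations, and $\mathcal A=\{A_c:c\in K\}$, where $A_c$ is the stabilizer of $c$. A map with $a\neq1$ fixes exactly one point and a nontrivial translation fixes none, which gives (P1). Since $\gamma^{-1}A_c\gamma=A_{\gamma^{-1}(c)}$, (P2) and (P3) follow. Here $\Gamma/\Gamma_1\cong K^{\times}\cong A_c$.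
\end{example}

\begin{example}\label{ex:onevertex}
Let $G$ have one vertex, and let all gains differ from $\varepsilon$. Then $r_N\le1$, and $M=M(G,\psi)$ has rank at most $2$ and no $M$-loops. Two loops with gains in $\Gamma_1$ have $r_N=0$ and $\ell=1$, so they are $M$-parallel. A loop with gain in $\Gamma_1$ and one with gain outside have $r_N=1$ and $\ell=1$, so they are independent. Two loops with gains outside $\Gamma_1$ form a circuit of $N$; switching conjugates both gains by the same element, so by (P3) the circuit is in $\mathcal C$ if and only if the gains lie in a common member of $\mathcal A$. Hence two loops are $M$-parallel exactly when their gains lie in the same group of $\{\Gamma_1\}\cup\mathcal A$: on one vertex, $M$ records the partition of $\Gamma$.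
\end{example}

\subsection{The problem and the results}

It is known that $\mathcal M(\Gamma,\Gamma_1,\mathcal A)$ is minor-closed if $\Gamma/\Gamma_1$ is trivial or isomorphic to a group in $\mathcal A$. The following problem comes from Walsh~\cite{Walsh}.
\begin{quote}
Suppose that $\Gamma$ is infinite and $\Gamma/\Gamma_1$ is isomorphic to a group in $\mathcal A$. Does $\mathcal M(\Gamma,\Gamma_1,\mathcal A)$ have infinitely many excluded minors?
\end{quote}
One expects the answer yes. An infinite group leaves so much room that sparse patterns of balanced cycles can be prescribed at will. What cannot be prescribed are patterns that violate a consequence of the group law, and such consequences relate cycles of arbitrary length. A violation along cycles of length $n$ should give an obstruction of rank about $n$ that contains no smaller one. This is what happens.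

\begin{theorem}\label{thm:main}
Suppose that $\Gamma_1$ is infinite or some member of $\mathcal A$ is infinite. Then for every $n\ge5$ there is a matroid of rank exactly $n$ that is not in $\mathcal M(\Gamma,\Gamma_1,\mathcal A)$ but all of whose proper minors are in $\mathcal M(\Gamma,\Gamma_1,\mathcal A)$.
\end{theorem}

\begin{corollary}\label{cor:main}
If $\Gamma$ is infinite and $\Gamma/\Gamma_1$ is isomorphic to a group in $\mathcal A$, then $\mathcal M(\Gamma,\Gamma_1,\mathcal A)$ has infinitely many excluded minors; there is one of every rank $n\ge5$. The same holds if $\Gamma$ is infinite and $\Gamma/\Gamma_1$ is trivial.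
\end{corollary}

\begin{proof}
If $\Gamma_1$ and the group $A\in\mathcal A$ with $A\cong\Gamma/\Gamma_1$ were both finite, then $\Gamma$ would be finite. If $\Gamma/\Gamma_1$ is trivial, then $\Gamma_1=\Gamma$ is infinite. In both situations Theorem~\ref{thm:main} applies.
\end{proof}

This is the only place where a hypothesis on $\Gamma/\Gamma_1$ enters; the proof of Theorem~\ref{thm:main} never uses that $\mathcal M$ is minor-closed. Section~\ref{sec:idea} presents the obstruction and reduces the theorem to the construction of one matroid in each rank. Section~\ref{sec:tools} collects the tools. Sections~\ref{sec:lift} and~\ref{sec:frame} treat the two cases of the theorem, and Section~\ref{sec:final} completes the proof, extends it to unions of classes, and bounds the excluded minors of given rank for finite $\Gamma$.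

\section{Four cycles that cannot be prescribed independently}\label{sec:idea}

The consequence of the group law that we exploit is the \emph{rectangle rule}: for elements $x_0,x_1,y_0,y_1$ of any group,
\begin{equation}\label{eq:rect}
x_0y_0=x_1y_0=x_0y_1=\varepsilon\quad\Longrightarrow\quad x_1y_1=\varepsilon.
\end{equation}
Indeed, the hypotheses give $x_1=x_0$ and $y_1=y_0$.

\begin{example}\label{ex:four}
Take vertices $1,2,3,4$ in cyclic order and, for each position $i$, two edges $e_i^0,e_i^1$ joining $i$ and $i+1$. The cycles are four digons and sixteen \emph{words} $s_1s_2s_3s_4\in\{0,1\}^4$, where a word stands for the $4$-cycle $\{e_i^{s_i}:1\le i\le 4\}$. Let $\mathcal B=\{0000,1100,0011\}$.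

\emph{The set $\mathcal B$ defines a biased graph.} A theta that contains a word has four vertices and so five edges, while two words of $\mathcal B$ differ in at least two positions and so have at least six edges together. No theta contains two of them.

\emph{No gain function over any group has $\mathcal B$ as its set of balanced cycles.} Let $x_s$ be the gain of the path $e_1^se_2^s$ from $1$ to $3$ and $y_s$ the gain of the path $e_3^se_4^s$ from $3$ to $1$. If the words of $\mathcal B$ are balanced, then $x_0y_0=x_1y_0=x_0y_1=\varepsilon$, and \eqref{eq:rect} makes $1111$ balanced.

\emph{The obstruction is invisible from any single edge.} The words $1100$ and $0011$ are disjoint, so an edge lies in at most two words of $\mathcal B$, and if it lies in two, then one of them is $0000$. Such a pair can be realized. Over $\mathbb Z$, give the edges $e_i^0$ gain $0$ and the edges $e_1^1,e_2^1,e_3^1,e_4^1$ gains $1,-1,2,2$ in the cyclic direction. The digons are unbalanced. The gain of a word is the sum of a subfamily of $1,-1,2,2$; it is positive if a $2$ is used, and otherwise it vanishes only for $0000$ and $1100$.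

The two blocks of positions must both have size at least $2$: two balanced words that differ in a single position lie in a theta and force its digon to be balanced. So length $4$ is the shortest on which the obstruction appears.
\end{example}

The third observation of the example is useful because the contraction $P/e$ depends only on the ranks of sets that contain $e$. If $P$ is built from the pattern $\mathcal B$ on a cycle of length $n$, then $P/e$ should agree with the contraction of a matroid in which only the words through $e$ are balanced, and that matroid comes from a gain graph. The next lemma shows that control of the contractions is all that is needed.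

\begin{lemma}\label{lem:reduction}
Let $\mathcal K\subseteq\mathcal U$ be classes of matroids with $\mathcal K$ minor-closed. Let $P\notin\mathcal U$ be a matroid of rank $n$ such that $P/e\in\mathcal K$ for every $e\in E(P)$. Then some minor of $P$ of rank $n$ is an excluded minor for $\mathcal U$.
\end{lemma}

\begin{proof}
Among the minors of $P$ that are not in $\mathcal U$, let $P'$ have the fewest elements. Its proper minors are minors of $P$ with fewer elements, so they are in $\mathcal U$, and $P'$ is an excluded minor. Recall that every minor of $P$ can be written as $P/C\backslash D$ with $C$ independent and $r_P(E(P)\setminus D)=n$; its rank is then $n-|C|$. Write $P'$ in this form. If some $e$ lies in $C$, then $P'$ is a minor of $P/e\in\mathcal K$, so $P'\in\mathcal K\subseteq\mathcal U$, a contradiction. Hence $C=\emptyset$ and $P'$ has rank $n$.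
\end{proof}

The lemma does not identify the excluded minor, and in exchange it lets us add to $P$ as many elements as we like. We need this freedom, for the following reason. The example shows only that the pattern $\mathcal B$ has no gain function on the given graph, whereas $P\notin\mathcal M$ means that $P$ has no representation on any graph. The extra elements form long rank-$2$ sets, which have few possible shapes in a gain graph (Lemma~\ref{lem:lines}) and so restrict the graph of a hypothetical representation until a form of the rectangle rule applies.

There are two constructions because the infinite group can sit in two places. If $\Gamma_1$ is infinite, we choose gains in $\Gamma_1$; these give lifts of cycle matroids, so $P$ is taken to be such a lift. If $\Gamma_1$ is finite and some $A\in\mathcal A$ is infinite, then $\Gamma_1$ turns out to be trivial, gains in $A$ give frame matroids, and $P$ is taken to be a frame matroid.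

\section{Tools}\label{sec:tools}

\subsection{Switching and the class $\mathcal C$}

\begin{lemma}\label{lem:switch}
Let $(G,\psi)$ be a $\Delta$-gain graph.
\begin{itemize}
\item[(a)] Switching by $\eta$ changes the gain $g$ of a walk from $u$ to $v$ to $\eta(u)^{-1}g\eta(v)$. In particular it does not change which cycles are balanced.
\item[(b)] For every forest $T$ in $G$ and every vertex $p$ there is $\eta\colon V(G)\to\Delta$ with $\eta(p)=\varepsilon$ that switches $T$ into $\{\varepsilon\}$.
\item[(c)] A set $X$ of edges is balanced if and only if it can be switched into $\{\varepsilon\}$.
\item[(d)] Let $e$ be a link with gain $\varepsilon$, let $G/e$ be obtained by deleting $e$ and identifying its ends, with all other gains kept, and let $Z\subseteq E(G)\setminus e$. Then $Z\cup e$ is balanced in $G$ if and only if $Z$ is balanced in $G/e$.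
\end{itemize}
\end{lemma}

\begin{proof}
(a) The values of $\eta$ at the inner vertices of the walk cancel.

(b) Regard $T$ as a spanning subgraph and choose a root in each component, with $p$ as one of the roots. Let $\eta(v)$ be the gain of the path in $T$ from $v$ to its root. For an edge $f$ of $T$ with ends $u,v$, where $v$ is nearer to the root, $\eta(u)=\psi(f,u,v)\eta(v)$, so the new gain of $f$ is $\varepsilon$.

(c) If $X$ is balanced, switch a maximal forest $T$ of $G[X]$ into $\{\varepsilon\}$. Every other edge $f\in X$ lies on a cycle in $T\cup f$, which is balanced, so the new gain of $f$ is $\varepsilon$ as well. The converse follows from (a).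

(d) A function that switches $Z\cup e$ into $\{\varepsilon\}$ takes equal values at the ends of $e$, so it defines a function on $V(G/e)$ that switches $Z$ into $\{\varepsilon\}$. Conversely, such a function on $V(G/e)$ lifts to $V(G)$ by giving both ends of $e$ the value at the identified vertex. Apply (c).
\end{proof}

\begin{lemma}\label{lem:circuits}
Let $(G,\psi)$ be a $\Gamma$-gain graph with $N$, $\mathcal C$ and $M=M(G,\psi)$ as above.
\begin{itemize}
\item[(a)] The $N$-loops are the loops with gain in $\Gamma_1$, and the $M$-loops are the loops with gain $\varepsilon$. Every set of $N$-loops has $M$-rank at most $1$.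
\item[(b)] In a set of at least two pairwise $N$-parallel elements, either all elements are links with the same two ends and, when oriented alike, gains in one coset of $\Gamma_1$, or all are loops at one vertex with gains outside $\Gamma_1$. Conversely, two edges of either kind are $N$-parallel.
\item[(c)] If $\eta$ switches $X$ into $A\in\mathcal A\cup\{\{\varepsilon\}\}$, then every closed walk of $G[X]$ at a vertex $p$ has gain in $\eta(p)A\eta(p)^{-1}\in\mathcal A\cup\{\{\varepsilon\}\}$. Consequently, if $C\in\mathcal C$ and some closed walk of $G[C]$ at $p$ has gain $g\ne\varepsilon$, then $g$ lies in a unique $B\in\mathcal A$, and every closed walk of $G[C]$ at $p$ has gain in $B$.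
\item[(d)] A cycle that is balanced modulo $\Gamma_1$ is in $\mathcal C$ if and only if it is balanced.
\item[(e)] Let $C$ be a circuit of $N$ that is a tight handcuff with common vertex $p$, and let $g_1,g_2$ be the gains of its two cycles as closed walks at $p$. Then $C\in\mathcal C$ if and only if $g_1$ and $g_2$ lie in a common member of $\mathcal A$.
\end{itemize}
\end{lemma}

\begin{proof}
Thetas and loose handcuffs have at least three edges, and a tight handcuff with two edges consists of two loops at one vertex. So the circuits of $N$ of size $1$ are the loops that are balanced modulo $\Gamma_1$, and those of size $2$ are the digons that are balanced modulo $\Gamma_1$ and the pairs of loops at one vertex with gains outside $\Gamma_1$. This gives (b) and the first claim of (a). An $M$-loop is an $N$-loop that is in $\mathcal C$, so the second claim of (a) is a case of (d), and the third holds because $\ell\le1$.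

(c) The first claim is Lemma~\ref{lem:switch}(a) with (P3). For the second, the group $\eta(p)A\eta(p)^{-1}$ contains $g\ne\varepsilon$, so it is a member of $\mathcal A$, and by (P1) it is the only one that contains $g$.

(d) A balanced cycle can be switched into $\{\varepsilon\}$ by Lemma~\ref{lem:switch}(c). Conversely, if the cycle is in $\mathcal C$ and its gain $g\in\Gamma_1$ is not $\varepsilon$, then $g$ lies in a member of $\mathcal A$ by (c), contrary to (P1).

(e) Neither cycle is balanced modulo $\Gamma_1$, so $g_1\ne\varepsilon$, and necessity follows from (c). For sufficiency, switch a spanning tree of $G[C]$ into $\{\varepsilon\}$ with $\eta(p)=\varepsilon$. This keeps $g_1$ and $g_2$. Each cycle has exactly one edge outside the tree, so these two edges now have gains $g_1^{\pm1}$ and $g_2^{\pm1}$, and all gains lie in the common member of $\mathcal A$.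
\end{proof}

\subsection{Generic gains}

The next lemma generalizes the choice of $1,-1,2,2$ in Example~\ref{ex:four}. It is where an infinite group is needed.

\begin{lemma}\label{lem:generic}
Let $\Delta$ be an infinite group and $G$ a graph.
\begin{itemize}
\item[(a)] There is a $\Delta$-gain function on $G$ with no balanced cycle, and for each cycle $D$ there is one whose only balanced cycle is $D$.
\item[(b)] Let $D$ be a cycle of length at least $3$ and $Z\subseteq D$ with $|Z|\ge2$. For each $z\in Z$ let $z'\notin D$ be an edge with the same ends as $z$, and let $D'=(D\setminus Z)\cup\{z':z\in Z\}$. Then there is a $\Delta$-gain function on $G$ whose balanced cycles are exactly $D$ and $D'$.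
\end{itemize}
\end{lemma}

\begin{proof}
Let $F$ be $\emptyset$, $D$ or $D\cup D'$ in the three cases. We first assign gains on $F$ so that the balanced cycles of $G[F]$ are the required ones. The edges of $D$ get gain $\varepsilon$, which settles this step in (a).

In (b), let $z_1,\dots,z_m$ be the elements of $Z$ in the order of a traversal of $D$; the edge $z_k'$ will get gain $h_k$ in the direction of the traversal. For $I\subseteq[m]=\{1,\dots,m\}$ let $\rho_I$ be the product of the $h_k$ with $k\in I$ in increasing order of $k$. Choose $h_1,\dots,h_{m-1}$ successively so that the products $\rho_I$ with $I\subseteq[m-1]$ are pairwise distinct. This is possible: if the $\rho_I$ with $I\subseteq[k-1]$ are distinct, then so are the $\rho_Ih_k$, and the conditions $\rho_Ih_k\ne\rho_{I'}$ for $I,I'\subseteq[k-1]$ exclude only finitely many values of $h_k$. Put $h_m=\rho_{[m-1]}^{-1}$. All $h_k$ differ from $\varepsilon=\rho_\emptyset$, because $h_k=\rho_{\{k\}}$ for $k<m$ and $[m-1]\neq\emptyset$. As $D$ has length at least $3$, the cycles of $G[F]$ are the digons $\{z_k,z_k'\}$, with gains $h_k^{\pm1}\ne\varepsilon$, and the cycles obtained from $D$ by replacing $z_k$ by $z_k'$ for $k\in I$, with gain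 $\rho_I$. If $m\notin I$, then $\rho_I=\varepsilon$ only for $I=\emptyset$. If $m\in I$, then $\rho_I=\varepsilon$ means $\rho_{I\setminus m}=\rho_{[m-1]}$, that is, $I=[m]$. So exactly $D$ and $D'$ are balanced.

Now assign gains to the edges outside $F$ one at a time. When it is the turn of an edge $f$, consider the finitely many cycles through $f$ whose other edges already have gains. Each of them traverses $f$ once, so exactly one value of the gain of $f$ makes it balanced. Since $\Delta$ is infinite, we can avoid all these values. Every cycle not contained in $F$ is considered when its last edge is assigned, and so it is unbalanced.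
\end{proof}

\begin{remark}\label{rem:finitefails}
The lemma fails for finite $\Delta$. Double every edge of a cycle $D$ of length $n\ge\max(|\Delta|,3)$ and suppose that $D$ is balanced. Switch $D$ into $\{\varepsilon\}$, and let $h_1,\dots,h_n$ be the gains of the new edges in cyclic order. Two of the $n+1$ products $h_1\cdots h_k$, $0\le k\le n$, are equal, so $h_{k+1}\cdots h_{k'}=\varepsilon$ for some $k<k'$, and a second cycle is balanced.
\end{remark}

\subsection{Two minor-closed subclasses}

Lemma~\ref{lem:reduction} asks for a minor-closed class $\mathcal K\subseteq\mathcal M$. We use two, one for each place where generic gains can be chosen. Both are closed under deletion by \eqref{eq:deletion}, so in each case only contractions of single elements have to be checked.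

Let $\mathcal L$ be the class of matroids that have a representation with all gains in $\Gamma_1$. For such a representation every cycle is balanced modulo $\Gamma_1$, so $N=M(G)$; by Lemma~\ref{lem:circuits}(d), $\mathcal C$ is the set of balanced cycles, and $\ell(X)=0$ if and only if $X$ is balanced. With all gains $\varepsilon$ we get $M(G)$ itself, so $\mathcal L$ contains all cycle matroids.

\begin{lemma}\label{lem:L}
The class $\mathcal L\subseteq\mathcal M$ is minor-closed.
\end{lemma}

\begin{proof}
Let $M=M(G,\psi)$ with gains in $\Gamma_1$, let $e\in E(G)$ and $Z\subseteq E(G)\setminus e$. If $e$ is a link, switch by a function with values in $\Gamma_1$ so that $e$ has gain $\varepsilon$; this changes neither the balanced cycles nor $M$. Then $r_M(e)=1$ and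
\[
r_M(Z\cup e)-1=r_{M(G)}(Z\cup e)-1+\ell(Z\cup e)=r_{M(G/e)}(Z)+\ell(Z\cup e).
\]
By Lemma~\ref{lem:switch}(d), $\ell(Z\cup e)=0$ if and only if $Z$ is balanced in $G/e$. So $M/e=M(G/e,\psi)\in\mathcal L$. If $e$ is a balanced loop, it is an $M$-loop and $M/e=M\backslash e$. If $e$ is an unbalanced loop, then $r_M(e)=1$ and $r_M(Z\cup e)-1=r_{M(G)}(Z)$, so $M/e$ is the cycle matroid $M(G\backslash e)$.
\end{proof}

Now suppose that $\Gamma_1=\{\varepsilon\}$, and let $A\in\mathcal A$. Let $\mathcal F_A$ be the class of frame matroids $F(G,\varphi)$ of $A$-gain graphs. If we view $\varphi$ as a $\Gamma$-gain function, then $N=F(G,\varphi)$ and every circuit of $N$ has all gains in $A$, so $\ell=0$ and $M(G,\varphi)=N$. Thus $\mathcal F_A\subseteq\mathcal M$. The following fact is known (Zaslavsky); we include the short proof.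

\begin{lemma}\label{lem:F}
If $\Gamma_1=\{\varepsilon\}$ and $A\in\mathcal A$, then the class $\mathcal F_A\subseteq\mathcal M$ is minor-closed.
\end{lemma}

\begin{proof}
Let $F=F(G,\varphi)$, $e\in E(G)$ and $Z\subseteq E(G)\setminus e$, and let $K$ be the component of $G[Z\cup e]$ that contains $e$. A balanced loop is an $F$-loop, and its contraction is its deletion. In the other two cases $r_F(e)=1$; we build an $A$-gain graph on $E(G)\setminus e$ in which the components of $G[Z\cup e]$ other than $K$ are unchanged and the edges of $K$ other than $e$ contribute one less to the rank than $K$ does.

Let $e$ be a link. Switch in $A$ so that $e$ has gain $\varepsilon$, and take $G/e$. The component $K$ becomes $K/e$, which has one vertex fewer and, by Lemma~\ref{lem:switch}(d), is balanced if and only if $K$ is. (If $e$ is the only edge of $K$, the contribution drops from $1$ to $0$.) So $F/e=F(G/e,\varphi)$.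

Let $e$ be an unbalanced loop at $v$, and fix $a_0\in A\setminus\{\varepsilon\}$. Delete $e$, replace each link with ends $v$ and $x$ by a loop at $x$ with gain $a_0$, and give the other loops at $v$ gain $\varepsilon$. The component $K$ is unbalanced and contributes $|V(K)|$. Each component of $K-v$ is joined to $v$ by a link of $K$, so in the new graph it carries an unbalanced loop; together these components contribute $|V(K)|-1$, and the loops at $v$ contribute $0$. So $F/e$ is the frame matroid of the new gain graph.
\end{proof}

\subsection{Long lines}

A \emph{long line} of a matroid $M$ is a set $L$ with $M|L$ simple, $r_M(L)=2$ and $|L|\ge4$. A cycle matroid has no long lines, since a simple graph of rank $2$ has at most three edges. In $M(G,\psi)$ the rank $2=r_N(L)+\ell(L)$ splits as $2+0$ or $1+1$, and each splitting determines the shape of $G[L]$.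

\begin{lemma}\label{lem:lines}
Let $L$ be a long line of $M=M(G,\psi)$. Then one of the following holds.
\begin{itemize}
\item \emph{Type 0:} $\ell(L)=0$, the graph $G[L]$ is connected and has exactly two vertices, $L$ has at most one loop at each of them, and these loops have gains outside $\Gamma_1$.
\item \emph{Type 1:} $\ell(L)=1$, the set $L$ contains at most one $N$-loop, and its other elements are either all links with the same two ends or all loops at one vertex with gains outside $\Gamma_1$.
\end{itemize}
If $\Gamma_1=\{\varepsilon\}$, then a long line of type 1 consists of loops at one vertex.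
\end{lemma}

\begin{proof}
Suppose that $\ell(L)=0$, so $r_N(L)=2$. Every circuit of $N$ in $L$ is in $\mathcal C$, hence a circuit of $M$ by \eqref{eq:lift}; as $M|L$ is simple, so is $N|L$. If $G[L]$ were disconnected, each component would have $N$-rank at least $1$; there would be two components, each of $N$-rank $1$ and so with one element, and $|L|=2$. So $G[L]$ is connected. If it were balanced modulo $\Gamma_1$, it would have three vertices by \eqref{eq:frame}, and no loop and no digon because $N|L$ is simple, so $|L|\le3$. Hence it is unbalanced modulo $\Gamma_1$ and has two vertices. The claims on loops follow from Lemma~\ref{lem:circuits}(a),(b), since $N|L$ is simple.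

Suppose that $\ell(L)=1$, so $r_N(L)=1$. Two $N$-loops have $M$-rank at most $1$, so $L$ contains at most one. The other elements are pairwise $N$-parallel, and Lemma~\ref{lem:circuits}(b) applies. If $\Gamma_1=\{\varepsilon\}$, then an $N$-loop is an $M$-loop, and two $N$-parallel links form a balanced digon, which is a circuit of $M$. Simplicity excludes both.
\end{proof}

\section{A lift of a cycle matroid: the case of infinite $\Gamma_1$}\label{sec:lift}

Fix $n\ge5$, and read the elements of $[n]=\{1,\dots,n\}$ modulo $n$.

\subsection{The matroid $P_n$}

We want a lift of the cycle matroid of an $n$-cycle with multiple edges that contains the pattern of Example~\ref{ex:four}. The cycle matroid of such a graph is a circuit with its elements replaced by parallel classes. It does not remember the cyclic order of the classes, and in a representation with $\Gamma_1\neq\Gamma$ an $n$-element circuit of $N$ may even be a theta or a handcuff. All that we shall be able to find in a representation is one vertex of degree $2$, and we cannot know in advance which two classes meet there. We therefore plant one copy of the pattern for every pair $\alpha$ of positions, and use separate edges for separate pairs,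 so that an edge still lies in at most two balanced words. One further element, a loop $t$, will force the frame matroid $N$ of a representation to be the intended cycle matroid.

Let $\Pi$ be the set of $2$-element subsets of $[n]$, and let $S=\{0_\alpha,1_\alpha:\alpha\in\Pi\}$ be a set of $2|\Pi|$ \emph{letters}. Let $H_n$ be the graph on the vertex set $[n]$ with an edge $(i,s)$ joining $i$ and $i+1$ for each \emph{position} $i\in[n]$ and each letter $s\in S$, and with one loop $t$. Let $N_0=M(H_n)$. The circuits of $N_0$ are $\{t\}$, the digons $\{(i,s),(i,s')\}$, and the \emph{words}, the sets with exactly one element in each position. For $\alpha\in\Pi$ consider four words: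
\begin{itemize}
\item $0_\alpha^n$ and $1_\alpha^n$, with letter $0_\alpha$, respectively $1_\alpha$, in every position;
\item $u_\alpha$, with letter $1_\alpha$ in the positions of $\alpha$ and $0_\alpha$ elsewhere;
\item $v_\alpha$, with letter $0_\alpha$ in the positions of $\alpha$ and $1_\alpha$ elsewhere.
\end{itemize}
Let $\mathcal B=\{0_\alpha^n,u_\alpha,v_\alpha:\alpha\in\Pi\}$, and note that $1^n_\alpha\notin\mathcal B$. Two distinct words of $\mathcal B$ differ in $2$, $n-2$ or $n$ positions if they belong to the same $\alpha$, and in $n$ positions otherwise. If words $C_1,C_2$ differ in $d$ positions, then $r_{N_0}(C_1\cup C_2)=n-1$ and $|C_1\cup C_2|=n+d$, so $r_{N_0}(C_1\cup C_2)=|C_1\cup C_2|-2$ only for $d=1$. Hence the condition in the definition of a linear class is vacuous for $\mathcal B$. Let $P_n$ be the elementary lift of $N_0$ determined by $\mathcal B$, with rank function $r_{N_0}+\ell_{\mathcal B}$.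

The matroid $P_n$ has rank $(n-1)+1=n$. It is simple, because a circuit of $P_n$ contains a circuit of $N_0$, and the sets of size at most $2$ that contain one, namely $\{t\}$, the digons and the pairs $\{t,(i,s)\}$, have $\ell_{\mathcal B}=1$ and $N_0$-rank one less than their size. By \eqref{eq:lift}, a word has rank $n-1$ in $P_n$ if it is in $\mathcal B$, and rank $n$ otherwise. Let $L_i=\{t\}\cup\{(i,s):s\in S\}$, and $L_I=\bigcup_{i\in I}L_i$ for $\emptyset\ne I\subseteq[n]$. Since $r_{N_0}(L_I)=\min(|I|,n-1)$ and $t\in L_I$,
\begin{equation}\label{eq:Prank}
r_{P_n}(L_I)=\min(|I|+1,n).
\end{equation}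
In particular each $L_i$ is a long line through $t$. Finally, $r_{P_n}(Z\cup t)-1=r_{N_0}(Z)$ for $Z\not\ni t$, that is, $P_n/t=N_0\backslash t$.

\begin{lemma}\label{lem:Pcontract}
If $\Gamma_1$ is infinite, then $P_n/e\in\mathcal L$ for every $e\in E(P_n)$.
\end{lemma}

\begin{proof}
The matroid $P_n/t=N_0\backslash t$ is a cycle matroid. Let $e=(i,s)$ and $\mathcal B_e=\{T\in\mathcal B:e\in T\}$. If $s=0_\alpha$, then $\mathcal B_e$ is $\{0_\alpha^n,v_\alpha\}$ for $i\in\alpha$ and $\{0_\alpha^n,u_\alpha\}$ for $i\notin\alpha$; the two words differ in at least two positions. If $s=1_\alpha$, then $\mathcal B_e$ is $\{u_\alpha\}$ for $i\in\alpha$ and $\{v_\alpha\}$ for $i\notin\alpha$. By Lemma~\ref{lem:generic} there is a $\Gamma_1$-gain function on $H_n$ whose set of balanced cycles is exactly $\mathcal B_e$. The resulting matroid $M'\in\mathcal L$ has rank function $r_{N_0}+\ell_{\mathcal B_e}$.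

Let $W\ni e$. If $W$ contains $t$ or a digon, then $\ell_{\mathcal B}(W)=\ell_{\mathcal B_e}(W)=1$. Otherwise $W$ has at most one element in each position, so the only possible circuit of $N_0$ in $W$ is $W$ itself, a word through $e$, and such a word is in $\mathcal B$ if and only if it is in $\mathcal B_e$. So $P_n$ and $M'$ give the same rank to every set that contains $e$, and $P_n/e=M'/e\in\mathcal L$ by Lemma~\ref{lem:L}.
\end{proof}

\subsection{The matroid $P_n$ has no representation}

\begin{proposition}\label{prop:P}
For every triple $(\Gamma,\Gamma_1,\mathcal A)$ and every $n\ge5$, the matroid $P_n$ is not in $\mathcal M(\Gamma,\Gamma_1,\mathcal A)$.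
\end{proposition}

\begin{proof}
Suppose that $P_n=M=M(G,\psi)$, with $N$, $\mathcal C$ and $\ell$ as usual.

\medskip\noindent\emph{Step 1: $t$ is a loop of $G$ with gain in $\Gamma_1\setminus\{\varepsilon\}$.}
As $t$ is not an $M$-loop, it is not a loop with gain $\varepsilon$. We exclude the two other possibilities by applying Lemma~\ref{lem:lines} to the long lines $L_i$.

Suppose that $t$ is a link with ends $x,y$. If $L_i$ is of type 0, its two vertices are $x$ and $y$. If it is of type 1, its elements other than an $N$-loop are links with ends $x,y$. So all elements of $L_{[n]}$ other than $N$-loops have their ends in $\{x,y\}$. Then $r_N(L_{[n]})\le2$ and $r_M(L_{[n]})\le3<n$, contrary to \eqref{eq:Prank}.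

Suppose that $t$ is a loop at a vertex $x$ with gain outside $\Gamma_1$. Now every line may bring one new vertex, and we have to count. If $L_i$ is of type 0, let $y_i\neq x$ be its second vertex. If it is of type 1, it consists of loops at $x$ and possibly one $N$-loop; put $y_i=x$. Removing the $N$-loops from $L_I$ does not change its $N$-rank and leaves a connected graph on the vertex set $\{x\}\cup\{y_i:i\in I\}$ that contains $t$ and so is unbalanced modulo $\Gamma_1$. Hence $r_N(L_I)=|I|+1-d(I)$, where $d(I)$ is the number of entries that repeat an earlier entry in the list that starts with $x$ and continues with the $y_i$, $i\in I$, in increasing order of $i$. Comparing $r_M(L_I)=|I|+1-d(I)+\ell(L_I)$ with \eqref{eq:Prank} gives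
\[
d(I)=\ell(L_I)\ \text{ if }|I|\le n-1,\qquad d([n])=1+\ell(L_{[n]}).
\]
Let $k=d([n])\in\{1,2\}$. Let $I$ consist of the $k$ indices $i$ for which $y_i$ is a repetition in the list for $[n]$, together with the index of the first occurrence of $y_i$ whenever $y_i\neq x$. These $k$ entries are still repetitions in the list for $I$, so $d(I)\ge k$. Also $|I|\le2k\le4\le n-1$; this is where $n\ge5$ is needed. Therefore $\ell(L_I)=d(I)\ge k>\ell(L_{[n]})$, although $\ell$ is monotone. This contradiction completes Step~1.

\medskip\noindent\emph{Step 2: the words are circuits of $N$, and a word is in $\mathcal C$ if and only if it is in $\mathcal B$.}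
By Step~1 and Lemma~\ref{lem:circuits}(d), $\{t\}$ is a circuit of $N$ that is not in $\mathcal C$. So $r_M(Z\cup t)-1=r_N(Z)$ for $Z\not\ni t$, which means that $N\backslash t=M/t=P_n/t=N_0\backslash t$. Hence every word is a circuit of $N$, and elements in the same position are $N$-parallel. By \eqref{eq:lift}, a word is in $\mathcal C$ if and only if its rank in $M=P_n$ is $n-1$, that is, if and only if it is in $\mathcal B$.

\medskip\noindent\emph{Step 3: a vertex of degree $2$.}
By Lemma~\ref{lem:circuits}(b), all elements in one position have the same ends in $G$, and if they are links, then their gains lie in one coset of $\Gamma_1$ when they are oriented alike. So the graphs $G[T]$, for $T$ a word, have the same vertices and differ only by exchanging edges with equal ends. As a circuit of $N$, $G[T]$ is a cycle, a theta or a handcuff. If it is a cycle, all its $n$ vertices have degree $2$. Otherwise it has $n$ edges, $n-1$ vertices and minimum degree at least $2$, so $\sum_z(\deg z-2)=2n-2(n-1)=2$, and at least $n-3\geq2$ vertices have degree $2$. Let $w$ be a vertex of degree $2$. Since $G[T]$ is connected and has more than one vertex, $w$ carries no loop, so it is incident with exactly two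 links, in positions $i\ne j$. Let $\alpha=\{i,j\}$. Orient the edges in position $i$ from their other end $p$ to $w$, and those in position $j$ from $w$ to their other end $q$; possibly $p=q$. For a word $T$ with elements $t_i,t_j$ in these positions let
\[
\pi(T)=\psi(t_i,p,w)\,\psi(t_j,w,q)
\]
be the gain of the passage through $w$. It depends only on the letters of $T$ in the positions of $\alpha$, and the coset $\pi(T)\Gamma_1$ is the same for all words because $\Gamma_1$ is normal.

\medskip\noindent\emph{Step 4: let $T\in\mathcal C$ be a word and let $T'$ be a word that agrees with $T$ outside $\alpha$; then $T'\in\mathcal C$ if and only if $\pi(T')=\pi(T)$.}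
For cycles this is the cancellation behind the rectangle rule; the point is that it holds for thetas and handcuffs too. Write $a,b$ for the two factors of $\pi(T)$ and $a',b'$ for those of $\pi(T')$. Let $R$ be the set of elements of $T$ in positions outside $\alpha$; it is the edge set of the graph $H=G[T]-w=G[T']-w$.

Suppose that $a'b'=ab$, and let $\eta$ switch $T$ into $A\in\mathcal A\cup\{\{\varepsilon\}\}$. Define $\eta'(w)=a'^{-1}a\,\eta(w)$, and $\eta'=\eta$ elsewhere. Then
\[
\eta'(p)^{-1}a'\eta'(w)=\eta(p)^{-1}a\,\eta(w),\qquad
\eta'(w)^{-1}b'\eta'(q)=\eta(w)^{-1}a^{-1}a'b'\eta(q)=\eta(w)^{-1}b\,\eta(q).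
\]
No edge of $R$ meets $w$, so $\eta'$ switches $T'$ into $A$, and $T'\in\mathcal C$.

Conversely, suppose that $T'\in\mathcal C$, and let $z=\pi(T')\pi(T)^{-1}\in\Gamma_1$. We show that $z=\varepsilon$. If $G[T]$ is a cycle, then $T$ and $T'$ are balanced modulo $\Gamma_1$, being circuits of $N$, and balanced by Lemma~\ref{lem:circuits}(d). With $\sigma$ the gain of the path $R$ from $q$ to $p$, we get $\pi(T)\sigma=\varepsilon=\pi(T')\sigma$, so $z=\varepsilon$.

Now let $G[T]$ be a theta or a handcuff, so that none of its cycles is balanced modulo $\Gamma_1$. To compare $T$ and $T'$ we need a member of $\mathcal A$ that is attached to both, and we obtain it from a cycle inside $R$. Every component of $H$ contains $p$ or $q$, because $G[T]$ is connected. We claim that every component of $H$ contains a cycle. If $H$ is connected, it has $n-2$ vertices and $n-2$ edges, so it is not a tree. Otherwise $H$ has two components, one containing $p$ and the other $q$. In the first, $p$ has degree at least $1$ and every other vertex has degree at least $2$, whereas a tree is a single vertex of degree $0$ or has two vertices of degree $1$. The same holds for the second component with $q$ in place of $p$. This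 proves the claim. Walking from $p$ to a cycle of $H$, around it and back gives a closed walk at $p$ in $R$ whose gain $g$ is conjugate to the gain of the cycle, so $g\notin\Gamma_1$. In the same way there is a closed walk at $q$ in $R$ with gain $h\notin\Gamma_1$. Let $B\in\mathcal A$ contain $g$. By Lemma~\ref{lem:circuits}(c), every closed walk at $p$ in $G[T]$ and every closed walk at $p$ in $G[T']$ has gain in $B$.

If $H$ is connected, let $\sigma$ be the gain of a walk in $R$ from $q$ to $p$. Then $\pi(T)\sigma$ and $\pi(T')\sigma$ lie in $B$, so $z=\pi(T')\sigma(\pi(T)\sigma)^{-1}\in B\cap\Gamma_1=\{\varepsilon\}$. If $H$ is disconnected, no cycle passes through $w$, and malnormality takes over. Going from $p$ through $w$ to $q$, along the closed walk with gain $h$, and back, we see that $\beta=\pi(T)h\pi(T)^{-1}\in B\setminus\{\varepsilon\}$ and $z\beta z^{-1}=\pi(T')h\pi(T')^{-1}\in B$. So $zBz^{-1}\cap B\ne\{\varepsilon\}$, and (P2) gives $z\in B\cap\Gamma_1=\{\varepsilon\}$.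

\medskip\noindent\emph{Step 5: the contradiction.}
Use the copy of the pattern that belongs to the pair $\alpha$ of Step~3. By Step~2, the words $0_\alpha^n,u_\alpha,v_\alpha$ are in $\mathcal C$. The words $0_\alpha^n$ and $u_\alpha$ agree outside $\alpha$, so $\pi(0_\alpha^n)=\pi(u_\alpha)$ by Step~4. On $\alpha$, the word $v_\alpha$ agrees with $0_\alpha^n$ and the word $1_\alpha^n$ agrees with $u_\alpha$, so
\[
\pi(v_\alpha)=\pi(0_\alpha^n)=\pi(u_\alpha)=\pi(1_\alpha^n).
\]
As $v_\alpha\in\mathcal C$ and $1_\alpha^n$ agree outside $\alpha$, Step~4 gives $1_\alpha^n\in\mathcal C$. By Step~2, $1_\alpha^n\in\mathcal B$, which is false.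
\end{proof}

\section{A frame matroid: the case of an infinite member of $\mathcal A$}\label{sec:frame}

If $\Gamma_1$ is finite, generic gains must be taken in an infinite member $A$ of $\mathcal A$. Malnormality then leaves no room for $\Gamma_1$.

\begin{lemma}\label{lem:trivial}
If $\Gamma_1$ is finite and some $A\in\mathcal A$ is infinite, then $\Gamma_1=\{\varepsilon\}$.
\end{lemma}

\begin{proof}
Let $\gamma\in\Gamma_1$. The group $A$ acts by conjugation on the finite set $\Gamma_1$, so the stabilizer of $\gamma$ has finite index in $A$ and contains some $a\ne\varepsilon$. This $a$ commutes with $\gamma$, so $a=\gamma^{-1}a\gamma\in\gamma^{-1}A\gamma\cap A$. By (P2), $\gamma\in A\cap\Gamma_1=\{\varepsilon\}$.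
\end{proof}

For the rest of this section $\Gamma_1=\{\varepsilon\}$, so $N=F(G,\psi)$, and every non-identity element of $\Gamma$ lies in a unique member of $\mathcal A$. We do not assume that $\mathcal A=\{\Gamma\}$, so $M(G,\psi)$ may be a proper lift of $N$. Fix $n\ge4$.

\subsection{The matroid $Q_n$}

In a frame matroid an unbalanced loop marks its vertex, and two such loops together with two links between their vertices form a long line. Adding these lines for all pairs of vertices makes the graph nearly rigid, cyclic order included, so a single copy of the pattern is enough.

Let $G_n$ have vertex set $[n]$, a loop $j_a$ at each vertex $a$, and two edges $e_{ab}^0,e_{ab}^1$ joining $a$ and $b$ for each pair $\{a,b\}$ of distinct vertices. \emph{Position} $i\in[n]$ is the pair $\{i,i+1\}$, read modulo $n$. A \emph{word} $s_1\cdots s_n\in\{0,1\}^n$ stands for the Hamilton cycle $\{e_{i,i+1}^{s_i}:i\in[n]\}$. Let $X=\{1,2\}$ and $Y=\{3,\dots,n\}$ be blocks of positions. Let $u$ be the word with $1$ on $X$ and $0$ on $Y$, let $v$ be the word with $0$ on $X$ and $1$ on $Y$, and let $\mathcal B=\{0^n,u,v\}$. Two words of $\mathcal B$ differ in $2$, $n-2$ or $n$ positions, so their union has at least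 $n+2$ edges, while a theta in $G_n$ has at most $n+1$. Hence no theta contains two cycles of $\mathcal B$, and $(G_n,\mathcal B)$ is a biased graph. Let $Q_n=F(G_n,\mathcal B)$.

No loop or digon is in $\mathcal B$, and no vertex has two loops, so $Q_n$ is simple. By \eqref{eq:frame}, $Q_n$ has rank $n$; a word has rank $n-1$ if it is in $\mathcal B$ and rank $n$ otherwise; the sets $L_{ab}=\{j_a,j_b,e_{ab}^0,e_{ab}^1\}$ are long lines; and $J=\{j_a:a\in[n]\}$ has rank $n$.

\begin{lemma}\label{lem:Qcontract}
If $A\in\mathcal A$ is infinite, then $Q_n/e\in\mathcal F_A$ for every $e\in E(Q_n)$.
\end{lemma}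

\begin{proof}
Let $\mathcal B_e=\{D\in\mathcal B:e\in D\}$. Since $u$ and $v$ are disjoint, $\mathcal B_e$ is empty, a single word, $\{0^n,u\}$ or $\{0^n,v\}$. By Lemma~\ref{lem:generic} there is an $A$-gain function $\varphi$ on $G_n$ whose set of balanced cycles is $\mathcal B_e$. Let $W\ni e$, and let $K$ be a component of $G_n[W]$. We show that all cycles of $K$ are in $\mathcal B$ if and only if all are in $\mathcal B_e$. One direction holds because $\mathcal B_e\subseteq\mathcal B$. Suppose that all cycles of $K$ are in $\mathcal B$ and that one of them, $D$, avoids $e$. As $D$ passes through all vertices, $K=G_n[W]$, so $e\in K$. Now $D\cup e$ contains a cycle of length less than $n$: the loop $e$; or a digon, if $e$ is parallel to an edge of $D$; or, if $e$ is a chord, $e$ with one of the two arcs of $D$, each of which has at most $n-2$ edges. This cycle of $K$ is not in $\mathcal B$, a contradiction. By \eqref{eq:frame}, $Q_n$ and $F(G_n,\varphi)$ give the same rank to every $W\ni e$, so $Q_n/e=F(G_n,\varphi)/e\in\mathcal F_A$ by Lemma~\ref{lem:F}.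
\end{proof}

\subsection{The matroid $Q_n$ has no representation}

\begin{proposition}\label{prop:Q}
If $\Gamma_1=\{\varepsilon\}$ and $n\ge4$, then $Q_n\notin\mathcal M(\Gamma,\Gamma_1,\mathcal A)$.
\end{proposition}

\begin{proof}
Suppose that $Q_n=M=M(G,\psi)$, and let $E=E(G)$. By Lemma~\ref{lem:lines}, each $L_{ab}$ is of type 0 or consists of loops at one vertex.

\medskip\noindent\emph{The shape of $G$.}
Suppose that some $j_a$ is a link with ends $x,y$. Then every $L_{ab}$ with $b\ne a$ is of type 0 on $\{x,y\}$, so $\bigcup_bL_{ab}$ has $N$-rank at most $2$ and $M$-rank at most $3<n$. But this set contains $J$, which has rank $n$; this is why $G_n$ has edges between all pairs of vertices. So each $j_a$ is a loop at a vertex $p_a$. Its gain is not $\varepsilon$, since $M$ is simple, and lies in a unique $B_a\in\mathcal A$. If $p_a\ne p_b$, then $L_{ab}$ is of type 0 on $\{p_a,p_b\}$ with loops $j_a$ and $j_b$, so $e_{ab}^0,e_{ab}^1$ are links joining $p_a$ and $p_b$. The rank $r_N(J)$ is the number of distinct vertices $p_a$, and $r_N(J)+\ell(J)=n$. So either $p_1,\dots,p_n$ are distinct, or exactly one pair coincides: the lift can pay for one identification of vertices.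

For a word $T$ let $\omega(T)$ be the gain of the closed walk $p_1p_2\cdots p_np_1$ that uses the edges of $T$ in the order of the positions. For $s\in\{0,1\}$ let $x_s$ be the gain of the walk $p_1p_2p_3$ with letter $s$ in both positions of $X$, and $y_s$ the gain of the walk $p_3\cdots p_np_1$ with letter $s$ in all positions of $Y$. (These are used only for walks that consist of links.) Then $\omega(0^n)=x_0y_0$, $\omega(u)=x_1y_0$, $\omega(v)=x_0y_1$ and $\omega(1^n)=x_1y_1$. In each of the following three cases we show that $1^n\in\mathcal B$, which is false.

\medskip\noindent\emph{Case 1: the $p_a$ are distinct.}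
Then $r_N(E)\ge r_N(J)=n=r_M(E)$, so $\ell(E)=0$ and $M=N$. A word $T$ is a cycle of $G$ of length $n$, and it has rank $n-1$ if and only if it is balanced. Thus $T\in\mathcal B$ if and only if $\omega(T)=\varepsilon$, and the rectangle rule \eqref{eq:rect} gives $1^n\in\mathcal B$.

\medskip\noindent\emph{Preparation for Cases 2 and 3.}
Let $p_c=p_d=p$ for exactly one pair $c\ne d$. The words are now tight handcuffs at $p$, and by Lemma~\ref{lem:circuits}(e) we have to know in which members of $\mathcal A$ the gains of their cycles lie. The loops $j_a$ provide this information.

The line $L_{cd}$ has two loops at $p$, so it is not of type 0 and consists of four loops at $p$. Since $M$ is simple, Example~\ref{ex:onevertex} shows that their gains lie in four distinct members of $\mathcal A$; in particular $B_c\ne B_d$.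

Let $\{a,b\}\ne\{c,d\}$, let $e\in\{e^0_{ab},e^1_{ab}\}$, and let $g$ be the gain of $e$ from $p_a$ to $p_b$. The loose handcuff $\{j_a,e,j_b\}$ is a circuit of $N$, and it is in $\mathcal C$ because $\ell(L_{ab})=0$. Let $\eta$ switch it into $A'\in\mathcal A\cup\{\{\varepsilon\}\}$. By Lemma~\ref{lem:circuits}(c), the group $\eta(p_a)A'\eta(p_a)^{-1}$ contains the gain of $j_a$, so it equals $B_a$; in the same way $\eta(p_b)A'\eta(p_b)^{-1}=B_b$. Also $g=\eta(p_a)a'\eta(p_b)^{-1}$ for some $a'\in A'$. Therefore
\[
g^{-1}B_ag=\eta(p_b)a'^{-1}A'a'\eta(p_b)^{-1}=B_b .
\]
Composing along a walk, we obtain the following rule. If a walk $p_ap_{a+1}\cdots p_b$ uses one edge $e^s_{i,i+1}$ from each of the consecutive positions $a,a+1,\dots,b-1$, none of which is $\{c,d\}$, and has gain $g$, then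
\begin{equation}\label{eq:conj}
g^{-1}B_ag=B_b.
\end{equation}
In both cases below every word $T$ is a circuit of $N$ with $n$ elements, so by \eqref{eq:lift}, $T\in\mathcal C$ if and only if $r_M(T)=n-1$, that is, if and only if $T\in\mathcal B$.

\medskip\noindent\emph{Case 2: $p_c=p_d$, and $\{c,d\}$ is not a position.}
A word $T$ consists of links and is the union of two cycles that meet exactly in $p$: one from $p_c$ to $p_d$ in the cyclic order, with gain $g_1$, and one from $p_d$ on to $p_c$, with gain $g_2$. By \eqref{eq:conj}, $g_1^{-1}B_cg_1=B_d$ and $g_2^{-1}B_dg_2=B_c$. As $B_c\ne B_d$, we get $g_1\notin B_c$ and $g_1,g_2\ne\varepsilon$. So $T$ is a tight handcuff without balanced cycles, a circuit of $N$. We claim that $T\in\mathcal C$ if and only if $g_1g_2=\varepsilon$. If $g_1g_2=\varepsilon$, then $g_1$ and $g_2$ lie in the member of $\mathcal A$ that contains $g_1$, and $T\in\mathcal C$ by Lemma~\ref{lem:circuits}(e). Conversely, let $g_1,g_2\in B\in\mathcal A$. Then $B\ne B_c$ because $g_1\notin B_c$. Since $(g_1g_2)^{-1}B_c(g_1g_2)=B_c$, (P2) gives $g_1g_2\in B_c\cap B=\{\varepsilon\}$. This proves the claim. Now $g_1g_2$ is the gain of the closed walk that defines $\omega(T)$, started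 at step $c$, so it is conjugate to $\omega(T)$. Thus again $T\in\mathcal B$ if and only if $\omega(T)=\varepsilon$, and \eqref{eq:rect} gives $1^n\in\mathcal B$.

\medskip\noindent\emph{Case 3: $p_c=p_d$, and $\{c,d\}$ is a position,} say $d=c+1$, so that it is position $c$. A word $T$ consists of a loop $f\in\{e_{cd}^0,e_{cd}^1\}$ at $p$ and a cycle of $n-1$ links through $p$; let $h(T)$ be the gain of this cycle from $p_d$ to $p_c$ in the cyclic order. Let $D_f\in\mathcal A$ contain the gain of $f$; we know that $D_f\ne B_d$. By \eqref{eq:conj}, $h(T)^{-1}B_dh(T)=B_c\ne B_d$, so $h(T)\ne\varepsilon$. So $T$ is a tight handcuff without balanced cycles, and by Lemma~\ref{lem:circuits}(e), $T\in\mathcal C$ if and only if $h(T)\in D_f$. Membership in $\mathcal C$ is no longer an equation, but it still determines $h(T)$: if $T,T'\in\mathcal C$ use the same loop $f$, then $\gamma=h(T)h(T')^{-1}\in D_f$ satisfies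
\[
\gamma^{-1}B_d\gamma=h(T')B_ch(T')^{-1}=B_d,
\]
so $\gamma\in B_d\cap D_f=\{\varepsilon\}$ by (P2), and $h(T)=h(T')$.

Suppose that $c\in X$. The block $Y$ consists of consecutive positions and avoids $c$, so for a word $T$ with constant letter $s$ on $Y$ we have $h(T)=\lambda y_s\mu$, where $\lambda$ and $\mu$ depend only on the letters of $T$ on $X$. The words $0^n,v\in\mathcal C$ agree on $X$ and use the same loop, so $h(0^n)=h(v)$, and hence $y_0=y_1$. The words $u$ and $1^n$ agree on $X$, so they use the same loop, and $h(u)=h(1^n)$ because $y_0=y_1$. As $u\in\mathcal C$, also $1^n\in\mathcal C$.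

Suppose that $c\in Y$. For a word $T$ with constant letter $s$ on $X$ we have $h(T)=\lambda x_s\mu$, where $\lambda$ and $\mu$ depend only on the letters of $T$ on $Y$. The words $0^n,u\in\mathcal C$ agree on $Y$, so $h(0^n)=h(u)$ and $x_0=x_1$. The words $v$ and $1^n$ agree on $Y$, so they use the same loop and $h(v)=h(1^n)$. As $v\in\mathcal C$, also $1^n\in\mathcal C$. In both subcases $1^n\in\mathcal B$.
\end{proof}

\section{Proof of the theorem, unions of classes, and finite groups}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n\ge5$. If $\Gamma_1$ is infinite, apply Lemma~\ref{lem:reduction} with $\mathcal U=\mathcal M$, $\mathcal K=\mathcal L$ and $P=P_n$; its hypotheses hold by Lemmas~\ref{lem:L} and~\ref{lem:Pcontract} and Proposition~\ref{prop:P}. Otherwise $\Gamma_1$ is finite and some $A\in\mathcal A$ is infinite, so $\Gamma_1=\{\varepsilon\}$ by Lemma~\ref{lem:trivial}. Apply Lemma~\ref{lem:reduction} with $\mathcal U=\mathcal M$, $\mathcal K=\mathcal F_A$ and $P=Q_n$, using Lemmas~\ref{lem:F} and~\ref{lem:Qcontract} and Proposition~\ref{prop:Q}. (In this second case the argument covers $n=4$ as well.)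
\end{proof}

The matroid $P_n$ does not depend on the triple, and Proposition~\ref{prop:P} holds for all triples at once. This gives a uniform statement.

\begin{proposition}\label{prop:union}
Let $\mathcal U$ be a union of classes $\mathcal M(\Gamma,\Gamma_1,\mathcal A)$, at least one of which has $\Gamma_1$ infinite. Then for every $n\ge5$ some matroid of rank $n$ is not in $\mathcal U$ but has all its proper minors in $\mathcal U$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:P}, $P_n\notin\mathcal U$. Let $\mathcal K\subseteq\mathcal U$ be the class $\mathcal L$ of a triple with $\Gamma_1$ infinite. Lemmas~\ref{lem:L} and~\ref{lem:Pcontract} allow us to apply Lemma~\ref{lem:reduction}.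
\end{proof}

For finite groups our construction is not available (Remark~\ref{rem:finitefails}). A finite group bounds the number of pairwise non-parallel edges between two vertices, and this bounds the excluded minors of each rank.

\begin{proposition}\label{prop:finite}
Let $\Gamma$ be finite. Then for each $r$ there are, up to isomorphism, only finitely many matroids of rank $r$ that are not in $\mathcal M$ but have all their proper minors in $\mathcal M$; each has at most $|\Gamma|(r+1)(2r+1)+1$ elements.
\end{proposition}

\begin{proof}
We first note that in any $M=M(G,\psi)$, two edges $e,e'$ with the same ends and, suitably oriented, the same gain $g$ are both $M$-loops or are $M$-parallel. If they are links, they form a balanced digon, a circuit of $M$. If they are loops and $g=\varepsilon$, they are $M$-loops. If they are loops and $g\neq\varepsilon$, they are $M$-parallel by Example~\ref{ex:onevertex}.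

Let $P$ be a matroid as in the statement. It is simple. Indeed, if $e$ is a $P$-loop, take a representation of $P\backslash e$ and add $e$ as a loop with gain $\varepsilon$, at a new vertex. If $e$ is $P$-parallel to $e'$, take a representation of $P\backslash e$ and add $e$ with the same ends and gain as $e'$, which is not a loop with gain $\varepsilon$. By \eqref{eq:deletion} the new matroid $M^+\in\mathcal M$ has $M^+\backslash e=P\backslash e$, and $e$ is an $M^+$-loop in the first case and $M^+$-parallel to $e'$ in the second. This determines the ranks of the sets that contain $e$, so $M^+=P$ and $P\in\mathcal M$, a contradiction.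

If $P$ has no elements, the bound holds. Otherwise let $e\in E(P)$, and let $(G,\psi)$ be a representation without isolated vertices of the simple matroid $M=P\backslash e$; then $r_N(E(G))\le r_M(E(G))\le r$. By \eqref{eq:frame}, a component of $G$ with $N$-rank $0$ is a single vertex whose loops are $N$-loops. By Lemma~\ref{lem:circuits}(a) and simplicity there is at most one $N$-loop, so there is at most one such component. Every other component $K$ has $N$-rank at least $|V(K)|/2$: the rank is $|V(K)|$, or it is $|V(K)|-1$ with $|V(K)|\ge2$. Hence $|V(G)|\le2r+1$. By the first paragraph and simplicity, there are at most $|\Gamma|$ links between two given vertices and at most $|\Gamma|$ loops at a given vertex. Therefore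
\[
|E(G)|\le|\Gamma|\left(\binom{2r+1}{2}+(2r+1)\right)=|\Gamma|\binom{2r+2}{2}=|\Gamma|(r+1)(2r+1),
\]
and $P$ has one more element. There are finitely many matroids of bounded size up to isomorphism.
\end{proof}

So for finite $\Gamma$, infinitely many excluded minors could occur only through unbounded rank. We do not settle whether this happens.

\begin{thebibliography}{9}

\bibitem{Walsh}
Zach Walsh, \emph{Matroids from gain graphs over quotient groups}, arXiv:2602.23066 (2026).

\bibitem{Zaslavsky}
Zaslavsky, \emph{Biased graphs II}.

\end{thebibliography}
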